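\title{Sylvester rank functions on polynomial rings over complete simple regular rings}

\begin{abstract}
Let $R$ be a simple von Neumann regular ring that is complete in the metric defined by a faithful Sylvester rank function, and let $K$ be its center. We prove that every Sylvester rank function on $K[t]$ extends uniquely to a Sylvester rank function on $R[t]$, which answers a question posed by Jaikin-Zapirain and L\'opez-\'Alvarez. The proof reduces arbitrary matrices over $R[t]$ to matrices of the form $t-a$ and then shows that the module presented by $t-a$ is, up to pieces of arbitrarily small dimension, induced from $K[t]$. We also describe all rank functions on $R[t]$, treat localizations of quotients of $K[t]$ and dense subrings of $R$, and show by an example that completeness cannot be dropped.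
\end{abstract}

\section{Introduction}

\subsection{Rank functions}
Throughout, rings are associative and unital, and ring homomorphisms preserve the unit. A \emph{Sylvester rank function} (briefly, a rank function) on a ring $S$ is a function $\rho$ that assigns to every matrix $M$ over $S$, of any finite size, a real number $\rho(M)\ge 0$ such that
\begin{itemize}
\item[(S1)] $\rho(0)=0$ and $\rho(1)=1$;
\item[(S2)] $\rho(M_1M_2)\le\min\{\rho(M_1),\rho(M_2)\}$ whenever the product is defined;
\item[(S3)] $\rho\begin{pmatrix}M_1&0\\0&M_2\end{pmatrix}=\rho(M_1)+\rho(M_2)$;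
\item[(S4)] $\rho\begin{pmatrix}M_1&M_3\\0&M_2\end{pmatrix}\ge\rho(M_1)+\rho(M_2)$.
\end{itemize}
We write $\mathbb P(S)$ for the set of rank functions on $S$, with the topology of pointwise convergence.

The axioms are properties of the usual rank of matrices over a field, and over a field they determine it (Lemma~\ref{lem:basic}(f)). They are inherited under four constructions. If $\rho\in\mathbb P(S)$ and a $p\times r$ matrix over $M_n(S)$ is read as a $pn\times rn$ matrix over $S$, then $\frac1n\rho\in\mathbb P(M_n(S))$; for a field $S$ this is the \emph{normalized rank}. A ring homomorphism $S\to S'$ pulls rank functions on $S'$ back to rank functions on $S$. Convex combinations of rank functions, also with countably many terms, are rank functions, and so are pointwise limits. Thus a rank function is what one retains of a matrix representation of $S$, or of an average or limit of such, when only ranks are recorded.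

Let $K$ be a field. A homomorphism $K[t]\to M_n(K)$ is a matrix $C$, the image of $t$, and the ranks of the matrices $q(C)^i$ with $q$ irreducible determine the similarity class of $C$. The indecomposable cases give the following rank functions on $K[t]$. For $q\in K[t]$ monic irreducible and $j\ge1$, let $\rho_{q,j}$ be the pullback of the normalized rank along
\[
K[t]\longrightarrow \operatorname{End}_K\bigl(K[t]/(q^j)\bigr)\cong M_{j\deg q}(K);
\]
for $q=t-\lambda$ this is a Jordan block of size $j$ with eigenvalue $\lambda$. Let $\rho_\infty$ be the pullback of the rank of the field $K(t)$. Every rank function on $K[t]$ is a convex combination of these (Proposition~\ref{prop:Kt}), so it may be viewed as a distribution of Jordan blocks.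

\subsection{The question and the results}
A ring $R$ is \emph{von Neumann regular} if for every $a\in R$ there is $x\in R$ with $axa=a$. Let $\operatorname{rk}$ be a rank function on such a ring. We call $\operatorname{rk}$ \emph{faithful} if $\operatorname{rk}(a)\ne0$ for all $a\neq0$ in $R$; then $\delta(x,y)=\operatorname{rk}(x-y)$ is a metric on $R$, and $R$ is \emph{$\operatorname{rk}$-complete} if $\operatorname{rk}$ is faithful and $R$ is complete for $\delta$. The center $Z(R)$ of a simple ring $R$ is a field, since $zR=R$ for every central $z\ne0$. Let $t$ be a central indeterminate. A rank function on $R[t]$ \emph{extends} a rank function on $Z(R)[t]$ if the two agree on all matrices over $Z(R)[t]$. The following question is posed in \cite{JL}.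
\begin{quote}
Let $R$ be a simple von Neumann regular ring with a Sylvester rank function $\operatorname{rk}$ such that $R$ is $\operatorname{rk}$-complete. Does every Sylvester rank function on $Z(R)[t]$ extend uniquely to a Sylvester rank function on $R[t]$?
\end{quote}

It is known that under these hypotheses $\operatorname{rk}$ is the only rank function on $R$ (we give a proof in Corollary~\ref{cor:unique}). So a rank function on $R[t]$ has no freedom on $R$, and the question asks whether its only freedom is the Jordan type of $t$ over the center. For $R=M_n(K)$ the answer is yes: $R[t]=M_n(K[t])$, and rank functions on a matrix ring correspond to rank functions on the scalar matrices (Lemma~\ref{lem:basic}(g)). In general $R[t]$ contains elements $t-a$ with $a$ not similar to anything defined over the center, and $\rho(t-a)$ could be new information. A proper subfield of the center would not suffice: the evaluations $t\mapsto i$ and $t\mapsto -i$ give two rank functions on $\mathbb C[t]$ that differ at $t-i$, while both restrict to $\rho_{t^2+1,1}$ on $\mathbb R[t]$.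

From now on, unless stated otherwise, $R$ is a simple von Neumann regular ring that is $\operatorname{rk}$-complete, and $K=Z(R)$. The answer to the question is yes.

\begin{theorem}\label{thm:main}
Every $\rho_0\in\mathbb P(K[t])$ extends to exactly one $\rho\in\mathbb P(R[t])$.
\end{theorem}

Let $\widetilde\rho_{q,j}$ and $\widetilde\rho_\infty$ denote the extensions of $\rho_{q,j}$ and $\rho_\infty$ to $R[t]$; they are constructed in Section~\ref{sec:exist}. The following complements are not used in the proof of Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:compl}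
\begin{itemize}
\item[(a)] Restriction $\mathbb P(R[t])\to\mathbb P(K[t])$ is an affine homeomorphism. Each element of $\mathbb P(R[t])$ is uniquely a convex combination, with countably many nonzero weights, of the functions $\widetilde\rho_{q,j}$ ($q\in K[t]$ monic irreducible, $j\ge1$) and $\widetilde\rho_\infty$.
\item[(b)] If $B\ne0$ is a localization of a quotient of $K[t]$ (for example $K[t^{\pm1}]$, $K(t)$ or $K[t]/(f)$), then every Sylvester rank function on $B$ extends uniquely to $R\otimes_KB$. In particular $R\otimes_KK(t)$ has exactly one Sylvester rank function.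
\item[(c)] Let $R_0\subseteq R$ be a dense unital subring whose center $K_0$ is a field. Then $K_0\subseteq K$, and every element of $\mathbb P(K_0[t])$ extends to a rank function on $R_0[t]$ that agrees with $\operatorname{rk}$ on $R_0$. These extensions are unique for every element of $\mathbb P(K_0[t])$ if and only if $K_0=K$.
\item[(d)] Completeness cannot be dropped: there is a simple regular ring with a unique Sylvester rank function, which is faithful, for which uniqueness in Theorem~\ref{thm:main} fails.
\end{itemize}
\end{theorem}

\subsection{The idea in the smallest case}\label{subsec:H}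
Let $R=\mathbb H$ be the real quaternions, so $K=\mathbb R$, and let $\rho\in\mathbb P(\mathbb H[t])$. We compute $\rho(t-i)$. Multiplication by invertible matrices does not change $\rho$, by (S2). Add the second row to the first, subtract the first column from the second, and use the unit $2i$ to clear its row and column:
\[
\begin{pmatrix}t-i&0\\0&t+i\end{pmatrix}\to
\begin{pmatrix}t-i&t+i\\0&t+i\end{pmatrix}\to
\begin{pmatrix}t-i&2i\\0&t+i\end{pmatrix}\to
\begin{pmatrix}0&2i\\-(2i)^{-1}(t^2+1)&0\end{pmatrix}.
\]
Hence $\rho(t-i)+\rho(t+i)=1+\rho(t^2+1)$. So far the computation is valid over $\mathbb C[t]$, where it leaves $\rho(t-i)$ undetermined. Over $\mathbb H$ the element $i$ is not central: $t+i=j(t-i)j^{-1}$, so the two summands are equal and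
\[
\rho(t-i)=\tfrac12\bigl(1+\rho(t^2+1)\bigr)
\]
is determined by the restriction of $\rho$ to $\mathbb R[t]$.

The general proof follows the module-theoretic reading of this computation. The cokernel of $t-i$ is the right $\mathbb H$-module $Q=\mathbb H$ on which $t$ acts as $b$, left multiplication by $i$. In $Q^2$ consider $w=(1,j)$ and $bw=(i,k)$. They are independent: $w\alpha+bw\beta=0$ gives $\alpha=-i\beta$ and then $0=j\alpha+k\beta=2k\beta$. So $Q^2=I\oplus bI$ with $I=w\mathbb H$, which says that $Q^2\cong I\otimes_{\mathbb R}\mathbb R[t]/(t^2+1)$ is \emph{induced from $K[t]$}. Over $\mathbb C$ this is impossible, since $bI=I$ for every subspace $I$. The point is that an operator that is not a central scalar moves some submodule off itself.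

\subsection{Outline of the proof}
Section~\ref{sec:basic} translates rank functions into dimensions of finitely presented modules. Existence is elementary (Section~\ref{sec:exist}): one extends each $\rho_{q,j}$ and $\rho_\infty$ and takes convex combinations. Uniqueness takes three steps.
\begin{itemize}
\item[1.] A rank function on $R[t]$ is determined by its values on maps $t-a$, where $a$ is an endomorphism of a finitely generated projective $R$-module $P$ (Section~\ref{sec:reduce}). Equivalently, it is determined by the dimensions of the modules $P_a=\operatorname{coker}(t-a)$.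
\item[2.] If $R$ is not artinian and no nonzero polynomial of degree less than $n$ in $a$ has a kernel, then some nonzero submodule $I$ has independent translates $I,aI,\dots,a^{n-1}I$ (Section~\ref{sec:indep}).
\item[3.] Exhausting $P$ by such submodules, we show that $P_a$ has dimension $0$ if it is $K[t]$-torsion-free, that it is induced from $K[t]$ if a nonzero polynomial kills it, and that the general case is a limit of these two (Section~\ref{sec:pairs}). The artinian case is treated by passing to powers of $P$, as for $\mathbb H$.
\end{itemize}
Regularity makes every finitely generated submodule a direct summand. Completeness provides suprema of increasing families of submodules and hence the exhaustion arguments. Simplicity enters through the endomorphism rings of projective modules, which are again simple with center $K$. These tools are set up in Section~\ref{sec:proj}. Theorem~\ref{thm:compl} is proved in Section~\ref{sec:compl}.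

\medskip
\noindent\emph{Conventions.} Modules are right modules and homomorphisms are written on the left, so a $p\times n$ matrix over $S$ is a homomorphism $S^n\to S^p$ of modules of columns. We abbreviate ``finitely generated'' to f.g.\ and ``finitely presented'' to f.p.

\section{Ranks of matrices and dimensions of modules}\label{sec:basic}

In this section $S$ is any ring.

\begin{lemma}\label{lem:basic}
Let $\rho\in\mathbb P(S)$.
\begin{itemize}
\item[(a)] $\rho(I_n)=n$; $\rho(UAV)=\rho(A)$ for invertible $U,V$; adding or deleting zero rows or columns does not change $\rho$; a $p\times n$ matrix has $\rho(A)\le\min\{p,n\}$; and {\rm(S4)} holds for block lower triangular matrices.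
\item[(b)] $\rho(A+B)\le\rho(A)+\rho(B)$ and $|\rho(A)-\rho(B)|\le\rho(A-B)$. For $A=(a_{ij})$ we have $\max\rho(a_{ij})\le\rho(A)\le\sum\rho(a_{ij})$.
\item[(c)] If $e$ is an idempotent $m\times m$ matrix, then $\rho(e)+\rho(1-e)=m$.
\item[(d)] If $X$ has $n$ columns and $Y$ has $n$ rows, then $\rho(XY)\ge\rho(X)+\rho(Y)-n$.
\item[(e)] Let $c\in Z(S)$. If $\rho(c)=0$, then $\rho$ is the pullback of a rank function on $S/cS$. If $\rho(c)=1$, then $\rho(cA)=\rho(A)$ for all $A$.
\item[(f)] If $S$ is a field, then $\rho$ is the usual rank.
\item[(g)] If $S=M_n(S')$ and $\rho'$ is the restriction of $\rho$ to the scalar matrices $S'$, then $\rho=\frac1n\rho'$.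
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first claim follows from (S1) and (S3). For the second apply (S2) to $UAV$ and to $A=U^{-1}(UAV)V^{-1}$. For zero columns use $(A\;0)=A\,(I\;0)$ and $A=(A\;0)\binom I0$; zero rows are handled by the transposed identities. The bound follows from $A=I_pA=AI_n$, and the last claim by permuting block rows and block columns.

(b) We have $A+B=(I\;I)\operatorname{diag}(A,B)\binom II$, which gives subadditivity; apply it to $A=B+(A-B)$ and $B=A-(A-B)$. An entry $a_{ij}$ is a product of a row, $A$ and a column, and $A$ is a sum of matrices with one nonzero entry $a_{ij}$, each of rank $\rho(a_{ij})$ by (a).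

(c) The inequality $\ge$ is (b), and $\operatorname{diag}(e,1-e)=\binom e{1-e}(e\;\;1-e)$ has rank at most $m$ by (S2) and (a).

(d) Subtracting $X$ times the second block row from the first, and then the first block column times $Y$ from the second, turns $\left(\begin{smallmatrix}X&0\\I_n&Y\end{smallmatrix}\right)$ into $\left(\begin{smallmatrix}0&-XY\\I_n&0\end{smallmatrix}\right)$. The first matrix has rank at least $\rho(X)+\rho(Y)$, the second has rank $\rho(XY)+n$.

(e) Let $A$ have $n$ rows, so $cA=(cI_n)A$ and $\rho(cI_n)=n\rho(c)$. If $\rho(c)=0$, then $\rho(cA)=0$ for all $A$, so by (b) the value of $\rho$ on a matrix depends only on its image over $S/cS$; the axioms descend because lifts can be chosen compatibly with products and block shapes. If $\rho(c)=1$, then $\rho(cA)\ge n+\rho(A)-n$ by (d), and $\rho(cA)\le\rho(A)$ by (S2).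

(f) Every matrix over a field has the form $U\left(\begin{smallmatrix}I_r&0\\0&0\end{smallmatrix}\right)V$ with $U,V$ invertible; apply (a).

(g) Let $A$ be a $p\times r$ matrix over $M_n(S')$ and $A'$ the same matrix read over $S'$. By definition $\rho'(A')$ is the value of $\rho$ on the matrix obtained from $A'$ by replacing each entry $s$ with $sI_n$. Read over $S'$, this is $A'\otimes I_n$, and permuting rows and columns turns it into $\operatorname{diag}(A',\dots,A')$ with $n$ blocks. The permutation matrices, of sizes $pn^2$ and $rn^2$, are invertible matrices over $M_n(S')$. Hence $\rho'(A')=n\rho(A)$.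
\end{proof}

By (a), $\mathbb P(S)$ is contained in a product of compact intervals, one for each matrix, and the axioms define a closed subset. So $\mathbb P(S)$ is a compact Hausdorff space.

The proof of uniqueness compares matrices through the modules they present. For a f.p.\ $S$-module $M=\operatorname{coker}(A\colon S^m\to S^n)$ put
\[
\dim_\rho M=n-\rho(A).
\]

\begin{proposition}\label{prop:dim}
The number $\dim_\rho M\geq 0$ depends only on the isomorphism class of $M$. The function $\dim_\rho$ is additive on direct sums, it determines $\rho$, and $\dim_\rho S=1$. For every exact sequence $M\to N\to L\to0$ of f.p.\ modules,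
\[
\dim_\rho L\le\dim_\rho N\le\dim_\rho M+\dim_\rho L .
\]
In particular $\dim_\rho L\le\dim_\rho N$ for every surjection $N\to L$ of f.p.\ modules.
\end{proposition}

\begin{proof}
Let $\pi\colon S^n\to M$ and $\pi'\colon S^{n'}\to M$ be surjections with kernels $\operatorname{im}A$ and $\operatorname{im}A'$. Choose matrices $U,U'$ with $\pi U=\pi'$ and $\pi'U'=\pi$. The map $(\pi,\pi')\colon S^{n+n'}\to M$ sends $(x,y)$ to $\pi(x+Uy)=\pi'(U'x+y)$, so its kernel is the image of both
\[
C_1=\begin{pmatrix}A&-U\\0&I_{n'}\end{pmatrix}\qquad\text{and}\qquad C_2=\begin{pmatrix}I_n&0\\-U'&A'\end{pmatrix}.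
\]
Each of $C_1,C_2$ is therefore a right multiple of the other, and $\rho(C_1)=\rho(C_2)$ by (S2). A row operation clears $U$ and $U'$, so $\rho(A)+n'=n+\rho(A')$, that is, $n-\rho(A)=n'-\rho(A')$. Additivity is (S3), $\rho(A)=n-\dim_\rho\operatorname{coker}A$ recovers $\rho$, and $S=\operatorname{coker}(0\colon S\to S)$.

Now let $N=\operatorname{coker}(A\colon S^{m'}\to S^n)$ and $M=\operatorname{coker}(D\colon S^k\to S^m)$, and lift $M\to N$ to $B\colon S^m\to S^n$. Then $BD=AX$ for some matrix $X$, and $L=\operatorname{coker}(A\,|\,B)$. Since $A=(A\,|\,B)\binom I0$, we have $\rho(A)\le\rho(A\,|\,B)$, which is the first inequality. The second is equivalent to $\rho(A\,|\,B)+\rho(D)\le\rho(A)+m$, and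
\[
\rho(A\,|\,B)+\rho(D)\le\rho\begin{pmatrix}A&B&0\\0&I_m&D\end{pmatrix}
=\rho\begin{pmatrix}A&B&-AX\\0&I_m&0\end{pmatrix}
=\rho\begin{pmatrix}A&0&0\\0&I_m&0\end{pmatrix}.
\]
Here the inequality is (S4) in lower triangular form; then we subtracted the second block column times $D$ from the third, added the first times $X$ to the third, and cleared $B$ by a row operation. Finally, the kernel of a surjection $N\to L$ of f.p.\ modules is f.g., so the surjection fits into an exact sequence $S^m\to N\to L\to0$.
\end{proof}

Note that $\dim_\rho$ need not be additive on short exact sequences, nor monotone on submodules. For the rank function on $K[t]$ given by $t\mapsto0$, the modules $K[t]/(t)$ and $K[t]/(t^2)$ both have dimension $1$; and the f.p.\ module $K[t]/(t)\oplus K[t]/(t^2)$ of dimension $2$ is not needed to see the failure of additivity for $0\to K[t]/(t)\to K[t]/(t^2)\to K[t]/(t)\to0$. This is why the proof below has to determine torsion modules up to isomorphism, and not only their composition factors.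

\section{Rank functions on $K[t]$ and existence of extensions}\label{sec:exist}

In this section $K$ may be any field. Every f.g.\ $K[t]$-module is a direct sum of copies of $K[t]$ and of modules $K[t]/(r^i)$ with $r$ monic irreducible and $i\ge1$. By Proposition~\ref{prop:dim}, a rank function $\rho_0$ on $K[t]$ is therefore determined by the numbers $\dim_{\rho_0}K[t]/(r^i)=1-\rho_0(r^i)$. Multiplication by $r^i$ on $K[t]/(q^j)$ is invertible if $r\ne q$ and has rank $(j-\min\{i,j\})\deg q$ if $r=q$. Hence
\begin{equation}\label{eq:blocks}
\dim_{\rho_{q,j}}K[t]/(r^i)=\begin{cases}\min\{i,j\}/j&\text{if }r=q,\\0&\text{if }r\ne q,\end{cases}\qquad\qquad \dim_{\rho_\infty}K[t]/(r^i)=0 .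
\end{equation}
In particular $\rho_{t,n}\to\rho_\infty$ pointwise as $n\to\infty$: the function $\rho_\infty$ is a block of infinite size.

\begin{proposition}\label{prop:Kt}
Every $\rho_0\in\mathbb P(K[t])$ can be written in exactly one way as
\begin{equation}\label{eq:decomp}
\rho_0=w_\infty\rho_\infty+\sum_{q,j}w_{q,j}\,\rho_{q,j}
\end{equation}
with nonnegative weights of sum $1$, countably many of which are nonzero.
\end{proposition}

\begin{proof}
Put $f_q(i)=\dim_{\rho_0}K[t]/(q^i)$ for $i\ge0$. By \eqref{eq:blocks}, the identity \eqref{eq:decomp} holds if and only if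
\begin{equation}\label{eq:fq}
f_q(i)=\sum_{j\ge1}\frac{w_{q,j}}j\min\{i,j\}\qquad\text{for all }q\text{ and }i .
\end{equation}
The number $2\min\{i,j\}-\min\{i+1,j\}-\min\{i-1,j\}$ is $1$ for $j=i$ and $0$ otherwise. So \eqref{eq:fq} forces $w_{q,i}/i=2f_q(i)-f_q(i+1)-f_q(i-1)$, and $w_\infty=1-\sum w_{q,j}$. This proves uniqueness and shows that existence rests on concavity of $f_q$.

We have $f_q(0)=0$, and $f_q$ is nondecreasing because $K[t]/(q^{i})$ is a quotient of $K[t]/(q^{i+1})$. For $i\ge1$ consider the map $K[t]/(q^i)\to K[t]/(q^{i+1})\oplus K[t]/(q^{i-1})$, $1\mapsto(q,-1)$. Its cokernel has generators $x,y$ and relations $q^{i+1}x=0$, $q^{i-1}y=0$, $qx=y$, so it is isomorphic to $K[t]/(q^i)$. Proposition~\ref{prop:dim} gives $f_q(i+1)+f_q(i-1)\le2f_q(i)$. For a finite set $F$ of monic irreducible polynomials, the Chinese remainder theorem gives $\sum_{q\in F}f_q(i)=\dim_{\rho_0}K[t]/\bigl(\prod_{q\in F}q^i\bigr)\le1$. Hence $\sigma=\sum_q\lim_if_q(i)\le1$, and $f_q=0$ for all but countably many $q$.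

Fix $q$. The differences $\Delta_l=f_q(l)-f_q(l-1)\ge0$ are nonincreasing, and they tend to $0$ because $f_q$ is bounded. Put $c_j=\Delta_j-\Delta_{j+1}\ge0$ and $w_{q,j}=jc_j$. Then
\[
\sum_{j}c_j\min\{i,j\}=\sum_{l\le i}\ \sum_{j\ge l}c_j=\sum_{l\le i}\Delta_l=f_q(i),
\]
which is \eqref{eq:fq}, and monotone convergence gives $\sum_jw_{q,j}=\lim_if_q(i)$. So $\sum_{q,j}w_{q,j}=\sigma$, and we take $w_\infty=1-\sigma$.
\end{proof}

\begin{proposition}\label{prop:exist}
Let $S$ be a ring with a rank function $\operatorname{rk}$ and let $K$ be a central subfield of $S$. Then every element of $\mathbb P(K[t])$ extends to an element of $\mathbb P(S[t])$.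
\end{proposition}

\begin{proof}
Let $C$ be the matrix over $K$ of multiplication by $t$ on $K[t]/(q^j)$, of size $n=j\deg q$. Its entries are central in $S$, so $s\mapsto sI_n$, $t\mapsto C$ defines a homomorphism $S[t]\to M_n(S)$. Let $\widetilde\rho_{q,j}$ be the pullback of $\frac1n\operatorname{rk}$. It extends $\rho_{q,j}$, since $\operatorname{rk}$ is the usual rank on matrices over $K$ by Lemma~\ref{lem:basic}(f). Let $\widetilde\rho_\infty$ be a cluster point of the sequence $(\widetilde\rho_{t,n})_n$ in the compact space $\mathbb P(S[t])$. Its restriction to $K[t]$ is a cluster point of the convergent sequence $(\rho_{t,n})_n$, so it equals $\rho_\infty$. If $\rho_0$ is given by \eqref{eq:decomp}, then $w_\infty\widetilde\rho_\infty+\sum w_{q,j}\widetilde\rho_{q,j}$ extends it.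
\end{proof}

This proves the existence half of Theorem~\ref{thm:main}. The rest of the proof concerns uniqueness.

\section{Projective modules over $R$}\label{sec:proj}

F.g.\ projective $R$-modules will play the part of finite-dimensional vector spaces, with $\operatorname{rk}$ as a real-valued dimension. We use the following textbook property of a von Neumann regular ring: \emph{every f.g.\ submodule of a projective module is a direct summand}. For $P\cong eR^n$ with $e=e^2\in M_n(R)$ put $\operatorname{rk}(P)=\operatorname{rk}(e)$.

\begin{lemma}\label{lem:proj}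
Let $P,Q$ be f.g.\ projective $R$-modules and $\varphi\colon P\to Q$ a homomorphism.
\begin{itemize}
\item[(a)] The number $\operatorname{rk}(P)$ depends only on the isomorphism class of $P$, it is additive on direct sums, and it is positive if $P\ne0$.
\item[(b)] If $X\subseteq P$ is f.g., then $X$ and $P/X$ are f.g.\ projective and $\operatorname{rk}(P)=\operatorname{rk}(X)+\operatorname{rk}(P/X)$. If $X\subsetneq Y\subseteq P$ are f.g., then $\operatorname{rk}(X)<\operatorname{rk}(Y)$.
\item[(c)] The modules $\ker\varphi$ and $\varphi(P)$ are f.g.\ projective and $\operatorname{rk}(P)=\operatorname{rk}(\ker\varphi)+\operatorname{rk}(\varphi(P))$. Sums, intersections, images and preimages of f.g.\ submodules are f.g.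
\item[(d)] $\varphi$ is injective if and only if $\operatorname{rk}(\varphi(P))=\operatorname{rk}(P)$. If $\operatorname{rk}(P)=\operatorname{rk}(Q)$ and $\varphi$ is injective or surjective, then $\varphi$ is an isomorphism.
\end{itemize}
\end{lemma}

\begin{proof}
(a) An isomorphism $eR^n\to fR^m$ and its inverse, extended by zero on $(1-e)R^n$ and $(1-f)R^m$, are matrices $u=fue$ and $v=evf$ with $vu=e$ and $uv=f$. So $\operatorname{rk}(e)=\operatorname{rk}(vfu)\le\operatorname{rk}(f)$, and by symmetry equality holds. Additivity is (S3). If $e\neq0$, some entry of $e$ is nonzero, and $\operatorname{rk}(e)>0$ by faithfulness and Lemma~\ref{lem:basic}(b).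

(b) Write $P=X\oplus C$, respectively $Y=X\oplus C$ with $C\ne0$, and use (a).

(c) The image $\varphi(P)$ is projective by (b), so $P\cong\ker\varphi\oplus\varphi(P)$. For f.g.\ $Y\subseteq Q$, the preimage $\varphi^{-1}(Y)$ is the kernel of $P\to Q/Y$. An intersection $X\cap Y$ is the preimage of $Y$ under the inclusion of $X$.

(d) The first claim follows from (c) and (a). If the ranks agree and $\varphi$ is injective, then $\varphi(P)=Q$ by (b); if $\varphi$ is surjective, it is injective by the first claim.
\end{proof}

Chains of f.g.\ submodules need not stabilize, and their unions need not be f.g. Completeness supplies a substitute for the union.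

\begin{lemma}\label{lem:sup}
Let $P$ be a f.g.\ projective $R$-module.
\begin{itemize}
\item[(a)] If $X_1\subseteq X_2\subseteq\cdots$ are f.g.\ submodules of $P$, there is a smallest f.g.\ submodule $\bigvee X_k$ of $P$ containing all $X_k$, and $\operatorname{rk}(\bigvee X_k)=\lim\operatorname{rk}(X_k)$.
\item[(b)] In the situation of {\rm(a)}, let $\varphi\colon P\to P'$ be a homomorphism of f.g.\ projectives and $Y\subseteq P'$ a f.g.\ submodule with $\varphi(X_k)\subseteq Y$ for all $k$. Then $\varphi(\bigvee X_k)\subseteq Y$.
\item[(c)] Let $\mathcal X$ be a nonempty directed family (for example a nonempty chain) of f.g.\ submodules of $P$. There is an increasing sequence $X_k\in\mathcal X$ such that $X=\bigvee X_k$ contains every member of $\mathcal X$, and $\operatorname{rk}(X)=\sup_{Y\in\mathcal X}\operatorname{rk}(Y)$.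
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $P$ be a summand of $R^n$. We choose idempotents $e_k\in M_n(R)$ with image $X_k$ that form a Cauchy sequence. Let $e_1$ be any projection onto $X_1$. Given $e_{k-1}$, we have $X_k=X_{k-1}\oplus(X_k\cap\ker e_{k-1})$. Let $W$ be a complement of $X_k\cap\ker e_{k-1}$ in $\ker e_{k-1}$; then $R^n=X_k\oplus W$, and we let $e_k$ be the projection onto $X_k$ along $W$. As images increase and kernels decrease, $e_le_k=e_ke_l=e_k$ for $l>k$. So $e_l-e_k$ is an idempotent with $X_l=X_k\oplus(e_l-e_k)R^n$, and $\operatorname{rk}(e_l-e_k)=\operatorname{rk}(X_l)-\operatorname{rk}(X_k)$. The sequence $\operatorname{rk}(X_k)$ is bounded and nondecreasing, so $(e_k)$ is Cauchy for the metric $\operatorname{rk}(A-B)$ on $M_n(R)$. This metric is complete by Lemma~\ref{lem:basic}(b), and multiplication is continuous because $\operatorname{rk}(AB-A'B')\le\operatorname{rk}(A-A')+\operatorname{rk}(B-B')$. Let $e=\lim e_k$. Then $e^2=e$, $ee_k=e_k$ and $\operatorname{rk}(e)=\lim\operatorname{rk}(X_k)$. If a f.g.\ submodule $Y=hR^n$, $h=h^2$, contains all $X_k$, then $he_k=e_k$,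 hence $he=e$ and $eR^n\subseteq Y$. This applies to $Y=P$, so $eR^n$ is the required submodule.

(b) The module $\varphi^{-1}(Y)$ is f.g.\ and contains every $X_k$.

(c) Let $s$ be the supremum. Directedness gives an increasing sequence $X_k\in\mathcal X$ with $\operatorname{rk}(X_k)\to s$, so $\operatorname{rk}(X)=s$. For $Y\in\mathcal X$, each $Y+X_k$ lies in a member of $\mathcal X$ and has rank at most $s$. Thus $\bigvee_k(Y+X_k)$ has rank at most $s$ and contains $X$, so it equals $X$ by Lemma~\ref{lem:proj}(b), and $Y\subseteq X$.
\end{proof}

Next we record what simplicity gives. A simple ring is right artinian if and only if it is semisimple; we then call it artinian.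

\begin{lemma}\label{lem:end}
Let $I\ne0$ be a f.g.\ projective $R$-module and $E=\operatorname{End}_R(I)$.
\begin{itemize}
\item[(a)] $R$ is isomorphic to a direct summand of $I^s$ for some $s$.
\item[(b)] $E$ is a simple ring, and its center consists of the maps $x\mapsto xk$ with $k\in K$.
\item[(c)] If $R$ is not artinian, then $E$ has an idempotent different from $0$ and $1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The sum of the images of all homomorphisms $I\to R$ is a two-sided ideal, and it is nonzero because $I$ embeds in a free module. So it contains $1$, which yields a surjection $I^s\to R$, and this splits.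

(b) Let $I=eR^n$ and $T=M_n(R)$, a simple ring with center $K\cdot I_n$. Then $E=eTe$. If $J\neq0$ is an ideal of $eTe$, then $TJT=T$, so $eTe=eTJTe=(eTe)J(eTe)\subseteq J$. Let $z$ be central in $eTe$. Since $TeT=T$, we can write $1=\sum a_lb_l$ with $a_l\in Te$, $b_l\in eT$. Put $c=\sum a_lzb_l$. For $a\in Te$ we have $b_la\in eTe$, so $ca=\sum a_l(b_la)z=az$. For $x\in T$ and $a\in Te$ it follows that $cxa=xaz=xca$, so $(cx-xc)TeT=0$ and $c$ is central in $T$. Finally $z=ez=ce$.

(c) If $E$ has no such idempotent, then $I$ has no f.g.\ submodule other than $0$ and $I$, so every nonzero cyclic submodule is $I$, and $I$ is simple. Then $R$ is semisimple by (a).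
\end{proof}

The next proposition is the simplest instance of the exhaustion argument used throughout: a property of submodules is expressed by an inequality of ranks, so that it passes to the upper bounds of Lemma~\ref{lem:sup}(c); Zorn's lemma gives a maximal submodule; and a local existence statement shows that it leaves nothing over.

\begin{proposition}\label{prop:compare}
If $P,Q$ are f.g.\ projective $R$-modules, then one of them is isomorphic to a direct summand of the other.
\end{proposition}

\begin{proof}
Let $\pi_P,\pi_Q$ be the projections of $P\oplus Q$, and let $\mathcal G$ be the set of f.g.\ submodules $\Gamma\subseteq P\oplus Q$ on which both are injective, that is, $\operatorname{rk}(\pi_P\Gamma)\geq\operatorname{rk}(\Gamma)$ and $\operatorname{rk}(\pi_Q\Gamma)\ge\operatorname{rk}(\Gamma)$. Then $0\in\mathcal G$. If $(\Gamma_\alpha)$ is a nonempty chain in $\mathcal G$ with upper bound $\widehat\Gamma$ as in Lemma~\ref{lem:sup}(c), then $\operatorname{rk}(\pi_P\widehat\Gamma)\ge\sup\operatorname{rk}(\pi_P\Gamma_\alpha)\geq\sup\operatorname{rk}(\Gamma_\alpha)=\operatorname{rk}(\widehat\Gamma)$,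 and the same holds for $\pi_Q$, so $\widehat\Gamma\in\mathcal G$. Let $\Gamma\in\mathcal G$ be maximal and write $P=\pi_P\Gamma\oplus P'$, $Q=\pi_Q\Gamma\oplus Q'$. Suppose $P'\ne0\ne Q'$. Composing a surjection $P'^s\to R$ from Lemma~\ref{lem:end}(a) with a nonzero map $R\to Q'$, we find a nonzero map $\varphi\colon P'\to Q'$. It is injective on a complement $Z\ne0$ of its kernel. Both projections are injective on $\Gamma+\{(z,\varphi z):z\in Z\}$, because the sums $\pi_P\Gamma+Z$ and $\pi_Q\Gamma+\varphi Z$ are direct, and this module properly contains $\Gamma$. This contradicts maximality. So $P'=0$ or $Q'=0$; if, say, $P'=0$, then $P\cong\Gamma\cong\pi_Q\Gamma$ is a summand of $Q$.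
\end{proof}

\begin{corollary}\label{cor:unique}
Let $\mu$ be a nonnegative real function on isomorphism classes of f.g.\ projective $R$-modules that is additive on direct sums. Then $\mu(P)=\mu(R)\operatorname{rk}(P)$ for all $P$. Moreover, $\operatorname{rk}$ is the only rank function on $R$.
\end{corollary}

\begin{proof}
Let $m\geq 0$ and $n\ge1$ be integers. If $m<n\operatorname{rk}(P)$, then $P^n$ is not a summand of $R^m$, so $R^m$ is a summand of $P^n$ and $m\mu(R)\le n\mu(P)$. If $m>n\operatorname{rk}(P)$, then $P^n$ is a summand of $R^m$ and $n\mu(P)\le m\mu(R)$. Letting $m/n$ approach $\operatorname{rk}(P)$ gives the formula (the lower bound being trivial if $\operatorname{rk}(P)=0$).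

Let $\rho\in\mathbb P(R)$. The proof of Lemma~\ref{lem:proj}(a) shows that $\mu(eR^n)=\rho(e)$ is well defined and additive, and $\mu(R)=1$. So $\rho$ and $\operatorname{rk}$ agree on idempotent matrices. For $A\colon R^m\to R^n$ compose a projection $R^n\to\operatorname{im}A$ with a section $\operatorname{im}A\to R^m$ of $A$ to get $B$ with $ABA=A$. Then $AB$ is idempotent, and every rank function takes the same value on $A$ and on $AB$ by (S2).
\end{proof}

\section{Reduction to the maps $t-a$}\label{sec:reduce}

Let $\rho\in\mathbb P(R[t])$. By Corollary~\ref{cor:unique} its restriction to $R$ is $\operatorname{rk}$. In order to decompose matrices along direct sum decompositions over $R$, we extend $\rho$ to maps between induced projective modules. For $P=eR^m$ put $P[t]=P\otimes_RR[t]=eR[t]^m$. A homomorphism $\varphi\colon P[t]\to Q[t]$, where $Q=fR^n$, is given by a matrix $\Phi=f\Phi e$ over $R[t]$, and we put $\rho(\varphi)=\rho(\Phi)$. Other identifications of $P$ and $Q$ replace $\Phi$ by a matrix $\Phi'$ such that each of $\Phi,\Phi'$ arises from the other by multiplication on both sides with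 matrices $u,v$ as in the proof of Lemma~\ref{lem:proj}(a); so $\rho(\varphi)$ is well defined by (S2). Composition corresponds to multiplication of matrices and block decompositions along direct sums to block matrices. Hence (S2), (S3), subadditivity and invariance under composition with isomorphisms hold for maps, and $\rho(1_{P[t]})=\rho(e)=\operatorname{rk}(P)$.

\begin{lemma}\label{lem:maps}
Let $\varphi\colon P[t]\to Q[t]$ be a homomorphism, with $P,Q$ f.g.\ projective over $R$.
\begin{itemize}
\item[(a)] $\rho(\varphi)\le\min\{\operatorname{rk}(P),\operatorname{rk}(Q)\}$. If $\varphi$ has a right inverse, then $\rho(\varphi)=\operatorname{rk}(Q)$; if it has a left inverse, then $\rho(\varphi)=\operatorname{rk}(P)$.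
\item[(b)] Let $\varphi=\left(\begin{smallmatrix}\varphi_1&\psi\\0&\varphi_2\end{smallmatrix}\right)$ with respect to $P=P_1\oplus P_2$, $Q=Q_1\oplus Q_2$. If $\varphi_1$ has a right inverse or $\varphi_2$ has a left inverse, then $\rho(\varphi)=\rho(\varphi_1)+\rho(\varphi_2)$.
\item[(c)] If $P=P'\oplus C$, then $|\rho(\varphi)-\rho(\varphi|_{P'[t]})|\le\operatorname{rk}(C)$. If $Q=Q'\oplus C$ with projection $\pi\colon Q\to Q'$, then $|\rho(\varphi)-\rho(\pi\varphi)|\le\operatorname{rk}(C)$.
\item[(d)] $\dim_\rho(\operatorname{coker}\varphi)=\operatorname{rk}(Q)-\rho(\varphi)$. In particular $\dim_\rho Q[t]=\operatorname{rk}(Q)$.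
\end{itemize}
\end{lemma}

\begin{proof}
(a) Apply (S2) to $\varphi=\varphi1=1\varphi$ and to $\varphi\sigma=1$ or $\tau\varphi=1$.

(b) If $\varphi_1\sigma=1$, then $\varphi\left(\begin{smallmatrix}1&-\sigma\psi\\0&1\end{smallmatrix}\right)=\operatorname{diag}(\varphi_1,\varphi_2)$. If $\tau\varphi_2=1$, then $\left(\begin{smallmatrix}1&-\psi\tau\\0&1\end{smallmatrix}\right)\varphi=\operatorname{diag}(\varphi_1,\varphi_2)$.

(c) Let $\varepsilon$ be the idempotent endomorphism of $P$ with image $P'$ and kernel $C$. Then $\rho(\varphi\varepsilon)=\rho(\varphi|_{P'[t]})$, since each of the two maps factors through the other, and $\varphi-\varphi\varepsilon$ factors through $C[t]$, so it has rank at most $\operatorname{rk}(C)$. For the second claim use the idempotent of $Q$ with image $Q'$ and kernel $C$ on the left.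

(d) We have $\operatorname{coker}\varphi=\operatorname{coker}(\Phi\,|\,1-f)$. The identities $(\Phi\,|\,1-f)=(I\;I)\operatorname{diag}(\Phi,1-f)$ and $\operatorname{diag}(\Phi,1-f)=\binom f{1-f}(\Phi\,|\,1-f)$ give $\rho(\Phi\,|\,1-f)=\rho(\Phi)+\operatorname{rk}(1-f)=\rho(\Phi)+n-\operatorname{rk}(f)$.
\end{proof}

A \emph{pencil} is a map $A+tB\colon P[t]\to Q[t]$ with $A,B\in\operatorname{Hom}_R(P,Q)$. A \emph{pair} $(Q,b)$ consists of a f.g.\ projective $R$-module $Q$ and $b\in\operatorname{End}_R(Q)$. We write $Q_b$ for $Q$ regarded as an $R[t]$-module with $t$ acting as $b$. The surjection $Q[t]\to Q_b$, $\sum x_it^i\mapsto\sum b^ix_i$, has kernel $(t-b)Q[t]$, because $xt^i\equiv b^ix$ modulo $(t-b)Q[t]$ and the map is the identity on $Q$. So $Q_b$ is f.p.\ and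
\begin{equation}\label{eq:pairdim}
\dim_\rho(Q_b)=\operatorname{rk}(Q)-\rho(t-b)\le\operatorname{rk}(Q).
\end{equation}

The first reduction lowers the degree to one at the cost of a larger size.

\begin{lemma}\label{lem:lin}
Let $M=\sum_{i=0}^mA_it^i$ be a $p\times n$ matrix over $R[t]$ with $m\ge2$, and let
\[
L=\begin{pmatrix}
A_0&A_1&\cdots&A_{m-2}&A_{m-1}+tA_m\\
tI&-I&&&\\
&tI&\ddots&&\\
&&\ddots&-I&\\
&&&tI&-I
\end{pmatrix}
\]
with $m$ block columns of width $n$. Then $\rho(L)=\rho(M)+(m-1)n$ for every $\rho\in\mathbb P(R[t])$.
\end{lemma}

\begin{proof}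
For $j=m-1,m-2,\dots,1$, in this order, add $t$ times block column $j+1$ to block column $j$. When column $j+1$ is used, its only nonzero blocks are the top one, $A_j+tA_{j+1}+\dots+t^{m-j}A_m$, and $-I$ in block row $j+1$. So the step cancels the block $tI$ of column $j$ and makes its top block $A_{j-1}+tA_j+\dots+t^{m-j+1}A_m$. The result is $\left(\begin{smallmatrix}M&*\\0&-I_{(m-1)n}\end{smallmatrix}\right)$, and a row operation clears $*$.
\end{proof}

If $B$ is an isomorphism, then $A+tB=B(t-a)$ with $a=-B^{-1}A$. The second reduction removes the two obstructions, the kernel and the cokernel of $B$, by splitting off parts of the pencil that are one-sided invertible over $R[t]$ and therefore have the same rank for all $\rho$. The models are the row $(1\;\;t)$, where $B$ has a kernel and the pencil has the right inverse $\binom10$, and the column $\binom1t$, where $B$ has a cokernel and the pencil has the left inverse $(1\;\;0)$. The parts to be split off are found by chains of submodules. Over a field these chains stabilize. Over $R$ they need not, and the one-sided inverses are available only at a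 finite stage, since their degree in $t$ grows with the stage. We therefore stop when the chain has almost stabilized and accept a small error. Completeness and simplicity are not used in the proof beyond the fact that $\rho|_R=\operatorname{rk}$.

\begin{lemma}\label{lem:pencil}
Let $A+tB\colon P[t]\to Q[t]$ be a pencil and $\varepsilon>0$. There are a real number $\gamma$ and a pair $(X,a)$ such that $|\rho(A+tB)-\gamma-\rho(t-a)|\le2\varepsilon$ for every $\rho\in\mathbb P(R[t])$.
\end{lemma}

\begin{proof}
All choices below are made over $R$ and do not depend on $\rho$.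

\emph{Step 1: making $B$ injective.} Put $U_0=0$ and $U_{j+1}=B^{-1}(AU_j)$; thus $U_1=\ker B$. These are f.g.\ submodules of $P$, and $U_{j-1}\subseteq U_j$ implies $U_j\subseteq U_{j+1}$, so the sequence increases. The ranks are bounded, so there is $i$ with $\operatorname{rk}(U_{i+1})-\operatorname{rk}(U_i)\le\varepsilon$. Put $Q_1=AU_i$. Since $U_i\subseteq U_{i+1}$, we have $BU_i\subseteq Q_1$, so $A+tB$ maps $U_i[t]$ into $Q_1[t]$. This map is onto. Indeed, $AU_j\subseteq(A+tB)U_j[t]$ by induction on $j$: for $x\in U_{j+1}$ we have $Ax=(A+tB)x-(Bx)t$ with $Bx\in AU_j\subseteq(A+tB)U_j[t]$.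

Write $P=U_i\oplus P_1$ and $Q=Q_1\oplus Q_2$. Then $A+tB=\left(\begin{smallmatrix}M_{1}&*\\0&A_1+tB_1\end{smallmatrix}\right)$, where $M_1\colon U_i[t]\to Q_1[t]$ is a surjection onto a projective module and so has a right inverse. Lemma~\ref{lem:maps}(a),(b) gives $\rho(A+tB)=\operatorname{rk}(Q_1)+\rho(A_1+tB_1)$. Now $\ker B_1=\{x\in P_1:Bx\in AU_i\}=P_1\cap U_{i+1}$, and $U_{i+1}=U_i\oplus(P_1\cap U_{i+1})$, so $\operatorname{rk}(\ker B_1)\le\varepsilon$. Let $P_2$ be a complement of $\ker B_1$ in $P_1$. Restricting $A_1+tB_1$ to $P_2[t]$ changes $\rho$ by at most $\varepsilon$, by Lemma~\ref{lem:maps}(c), and $B_1|_{P_2}$ is injective.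

\emph{Step 2: making $B$ bijective.} It remains to prove the lemma with error $\varepsilon$ for a pencil $M=A+tB\colon P[t]\to Q[t]$ with $B$ injective. Put $N_0=Q$, $X_j=A^{-1}(N_j)$ and $N_{j+1}=BX_j$; thus $X_0=P$ and $N_1=\operatorname{im}B$. From $N_1\subseteq N_0$ it follows by induction that both sequences of f.g.\ submodules decrease, and
\[
AX_j\subseteq N_j,\qquad BX_j=N_{j+1}\subseteq N_j .
\]
Choose $i$ with $\operatorname{rk}(N_i)-\operatorname{rk}(N_{i+1})\le\varepsilon$, and choose complements $X_j=X_{j+1}\oplus C_j$ and $N_j=N_{j+1}\oplus D_j$ for $j<i$. Consider the decompositions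
\[
P=X_i\oplus C_{i-1}\oplus\dots\oplus C_0,\qquad Q=N_i\oplus D_{i-1}\oplus\dots\oplus D_0 .
\]
Both $A$ and $B$ map $X_i$ into $N_i$ and $C_j$ into $N_j=N_i\oplus D_{i-1}\oplus\dots\oplus D_j$, so $M$ is block upper triangular. Since $BC_j\subseteq N_{j+1}$, the diagonal block $C_j[t]\to D_j[t]$ has no term in $t$; it is the map $\alpha_j\colon C_j\to D_j\cong N_j/N_{j+1}$ induced by $A$. If $x\in C_j$ and $Ax\in N_{j+1}$, then $x\in X_{j+1}\cap C_j=0$. So $\alpha_j$ is injective, its image is a summand, and it has a left inverse $\tau_j$.

Write $M=\left(\begin{smallmatrix}M'&*\\0&M''\end{smallmatrix}\right)$ with $M'\colon X_i[t]\to N_i[t]$. The map $\operatorname{diag}(\tau_{i-1},\dots,\tau_0)M''$ is block upper triangular with identity maps on the diagonal, hence invertible, so $M''$ has a left inverse. Lemma~\ref{lem:maps}(a),(b) gives $\rho(M)=\rho(M')+\operatorname{rk}(P)-\operatorname{rk}(X_i)$. Let $\pi\colon N_i\to N_{i+1}$ be a projection; its kernel has rank at most $\varepsilon$, so $|\rho(M')-\rho(\pi M')|\le\varepsilon$. Finally $\pi M'=\pi A|_{X_i}+tB'$, where $B'=B|_{X_i}\colon X_i\to N_{i+1}=BX_i$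 is an isomorphism because $B$ is injective. Thus $\rho(\pi M')=\rho(t-a)$ for $a=-B'^{-1}\pi A|_{X_i}\in\operatorname{End}_R(X_i)$.
\end{proof}

\begin{proposition}\label{prop:reduce}
If $\rho,\rho'\in\mathbb P(R[t])$ satisfy $\dim_\rho(X_a)=\dim_{\rho'}(X_a)$ for every pair $(X,a)$, then $\rho=\rho'$.
\end{proposition}

\begin{proof}
By \eqref{eq:pairdim}, $\rho(t-a)=\rho'(t-a)$ for all pairs. By Lemma~\ref{lem:pencil}, $|\rho(A+tB)-\rho'(A+tB)|\le4\varepsilon$ for every pencil and every $\varepsilon>0$, so $\rho$ and $\rho'$ agree on matrices of degree at most $1$. By Lemma~\ref{lem:lin} they agree on all matrices.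
\end{proof}

\section{Independent translates}\label{sec:indep}

We have to compute $\dim_\rho(Q_b)$ from the restriction of $\rho$ to $K[t]$. Three facts about $\dim_\rho$ are available. If $Y\subseteq Q$ is f.g.\ and $b$-invariant, then $Y$ and $Q/Y$ with the induced endomorphisms are pairs, and we write $Y_b$ and $(Q/Y)_b$ for the corresponding modules.

\begin{lemma}\label{lem:est}
Let $\rho\in\mathbb P(R[t])$ and let $(Q,b)$ be a pair.
\begin{itemize}
\item[(a)] If $Y\subseteq Q$ is f.g.\ and $b$-invariant, then $\dim_\rho(Y_b)\le\dim_\rho(Q_b)\le\dim_\rho(Y_b)+\dim_\rho((Q/Y)_b)$.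
\item[(b)] If a f.g.\ $R$-submodule $I\subseteq Q$ generates $Q_b$ over $R[t]$, then $\dim_\rho(Q_b)\le\operatorname{rk}(I)$.
\item[(c)] If $E$ is a f.g.\ projective $R$-module and $0\ne f\in K[t]$, then $\dim_\rho\bigl(E\otimes_KK[t]/(f)\bigr)=\operatorname{rk}(E)\,(1-\rho(f))$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The second inequality is Proposition~\ref{prop:dim}. For the first write $Q=Y\oplus C$. The restriction of $t-b$ to $Y[t]$ factors through $t-b|_Y$, so $\rho(t-b)\le\rho(t-b|_Y)+\operatorname{rk}(Q)-\operatorname{rk}(Y)$ by Lemma~\ref{lem:maps}(c). By \eqref{eq:pairdim} this is the claim.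

(b) The map $I[t]\to Q_b$ is onto, and $\dim_\rho I[t]=\operatorname{rk}(I)$.

(c) The function $\mu(E)=\dim_\rho(E[t]/E[t]f)$ is nonnegative, additive and isomorphism invariant, and $\mu(R)=1-\rho(f)$. Apply Corollary~\ref{cor:unique}.
\end{proof}

To use (b) we need small generating submodules, and to use (c) we need isomorphisms $I\otimes_KK[t]/(f)\to Q_b$. Both require submodules $I$ whose translates $b^iI$ overlap as little as possible. Let $(Q,b)$ be a pair and $n\ge1$. A f.g.\ submodule $I\subseteq Q$ is \emph{$n$-independent} if the map
\[
I^n\to Q,\qquad(x_0,\dots,x_{n-1})\mapsto\sum_{i<n}b^ix_i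
\]
is injective; by Lemma~\ref{lem:proj}(d) this means $\operatorname{rk}(\sum_{i<n}b^iI)=n\operatorname{rk}(I)$. If $p(b)y=0$ for some $y\in I$, $y\ne0$, and some $0\ne p=\sum_{i<n}k_it^i\in K[t]$, then $(yk_0,\dots,yk_{n-1})$ lies in the kernel, so $I$ is not $n$-independent. The key lemma says that for non-artinian $R$ such relations are the only obstruction. For $n=2$ it resembles the fact that a linear operator mapping every subspace into itself is a scalar.

\begin{lemma}\label{lem:indep}
Let $R$ be non-artinian, $n\ge1$, and let $(Q,b)$ be a pair with $Q\ne0$ such that $p(b)$ is injective for every nonzero $p\in K[t]$ of degree at most $n-1$. Then $Q$ has a nonzero $n$-independent submodule.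
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=1$ take $Q$ itself. Let $n\ge2$ and let $I\ne0$ be $(n-1)$-independent. Then so is every f.g.\ $J\subseteq I$. Suppose that no nonzero submodule is $n$-independent.

For f.g.\ $J\subseteq I$ put $J^*=\{y\in J:b^{n-1}y\in\sum_{i\le n-2}b^iJ\}$, which is f.g.\ by Lemma~\ref{lem:proj}(c), and write $J=J^*\oplus J'$. If $\sum_{i\le n-1}b^iy_i=0$ with $y_i\in J'$, then $y_{n-1}\in J^*\cap J'=0$, and the other $y_i$ vanish by $(n-1)$-independence. So $J'$ is $n$-independent, hence $J'=0$ and $J^*=J$.

For $J=I$ this says that every $y\in I$ satisfies $b^{n-1}y=\sum_{i\le n-2}b^i\varphi_i(y)$ with elements $\varphi_i(y)\in I$. They are unique by $(n-1)$-independence, so $\varphi_i\in E=\operatorname{End}_R(I)$. For general $J$, the equality $J^*=J$ and uniqueness give $\varphi_i(J)\subseteq J$. We show that every $\varphi\in E$ preserving all f.g.\ submodules of $I$ is central in $E$.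

If $g\in E$ is idempotent, then $\varphi$ preserves $gI$ and $(1-g)I$, so $\varphi g=g\varphi$. By Lemma~\ref{lem:end}(c) there is an idempotent $f\ne0,1$ in $E$. For $r\in E$ the elements $f+fr(1-f)$ and $f+(1-f)rf$ are idempotent, so $\varphi$ commutes with $fE(1-f)$ and with $(1-f)Ef$. Since $E$ is simple, $E(1-f)E=E=EfE$. Hence $fEf=fE(1-f)\cdot(1-f)Ef$ and $(1-f)E(1-f)=(1-f)Ef\cdot fE(1-f)$ consist of sums of products of elements commuting with $\varphi$. The four corners span $E$, so $\varphi$ is central.

By Lemma~\ref{lem:end}(b), $\varphi_i$ is multiplication by some $k_i\in K$. Then $p=t^{n-1}-\sum_{i\le n-2}k_it^i$ satisfies $p(b)I=0$ with $I\neq 0$, although $p(b)$ is injective. This contradiction proves the lemma.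
\end{proof}

\begin{remark}
The lemma fails for artinian rings. For $R=Q=\mathbb H$ and $b$ left multiplication by $i$, every $p(b)$ with $0\ne p\in\mathbb R[t]$ of degree at most $1$ is injective, but $Q$ is too small to contain $I\oplus bI$ with $I\ne0$. In the proof, $\varphi_0=i$ preserves all submodules of $I=\mathbb H$ without being central, because $E=\mathbb H$ has no idempotent $f\ne0,1$. It is also essential that $K$ is the whole center: the proof produces a polynomial with coefficients in $Z(E)$.
\end{remark}

In the artinian case Lemma~\ref{lem:indep} is replaced by the following standard fact: \emph{if $L$ is a field extension of $K$, then $R\otimes_KL$ is simple.} Recall the argument. In a nonzero ideal take a nonzero element $\sum_{l=1}^sr_l\otimes\lambda_l$ with $s$ minimal, so the $\lambda_l$ are linearly independent over $K$. Since $Rr_1R=R$, we may assume $r_1=1$. Commutators with elements $r\otimes1$ are shorter, hence zero, so all $r_l$ lie in $K$, and the element is a nonzero element of $L$, a unit.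

\section{The dimension of $Q_b$}\label{sec:pairs}

\subsection{Torsion-free pairs}

\begin{lemma}\label{lem:tf}
Let $(Q,b)$ be a pair such that $p(b)$ is injective for all $0\ne p\in K[t]$. Then $\dim_\rho(Q_b)=0$ for every $\rho\in\mathbb P(R[t])$.
\end{lemma}

\begin{proof}
Let $Q\ne0$. By Lemma~\ref{lem:proj}(d), each $p(b)$ with $p\ne0$ is bijective.

\emph{Case 1: $R$ is not artinian.} Fix $n\ge1$. We look for a submodule of rank about $\operatorname{rk}(Q)/n$ that generates $Q_b$. The $R[t]$-submodule generated by a f.g.\ $I\subseteq Q$ need not be f.g.\ over $R$, and we want to pass to a quotient pair, so we use its supremum: put $V_k(I)=\sum_{i\le k}b^iI$ and $V(I)=\bigvee_kV_k(I)$. Since $bV_k(I)\subseteq V_{k+1}(I)\subseteq V(I)$, the module $V(I)$ is $b$-invariant by Lemma~\ref{lem:sup}(b). Also $I\subseteq I'$ implies $V(I)\subseteq V(I')$.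

Let $\mathcal F$ be the set of f.g.\ $I\subseteq Q$ with $n\operatorname{rk}(I)\le\operatorname{rk}V(I)$. Then $0\in\mathcal F$. If $(I_\alpha)$ is a nonempty chain in $\mathcal F$ with upper bound $\widehat I$ as in Lemma~\ref{lem:sup}(c), then $\operatorname{rk}V(\widehat I)\ge\sup\operatorname{rk}V(I_\alpha)\ge n\sup\operatorname{rk}(I_\alpha)=n\operatorname{rk}(\widehat I)$, so $\widehat I\in\mathcal F$. Let $I\in\mathcal F$ be maximal and $V=V(I)$.

Suppose $V\ne Q$, and let $\bar b$ be the induced endomorphism of $\bar Q=Q/V$. For $p\ne0$ the map $p(\bar b)$ is surjective, hence injective by Lemma~\ref{lem:proj}(d). Lemma~\ref{lem:indep} gives a nonzero $n$-independent $\bar I\subseteq\bar Q$. Let $J$ be the preimage of $\bar I$ in a complement of $V$ in $Q$; then $J\cong\bar I$ and $J\cap V=0$. The module $V(I+J)$ contains $V$, and its image in $\bar Q$ contains $\sum_{i<n}\bar b^i\bar I$, which has rank $n\operatorname{rk}(J)$. Therefore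
\[
\operatorname{rk}V(I+J)\ge\operatorname{rk}(V)+n\operatorname{rk}(J)\ge n\operatorname{rk}(I)+n\operatorname{rk}(J)=n\operatorname{rk}(I\oplus J),
\]
and $I\oplus J\in\mathcal F$ contradicts maximality.

So $V(I)=Q$ and $\operatorname{rk}(I)\le\operatorname{rk}(Q)/n$. Choose $k$ with $\operatorname{rk}(Q)-\operatorname{rk}V_k(I)<1/n$ and a complement $C$ of $V_k(I)$ in $Q$. Then $I+C$ generates $Q_b$, and $\dim_\rho(Q_b)\le(\operatorname{rk}(Q)+1)/n$ by Lemma~\ref{lem:est}(b). Let $n\to\infty$.

\emph{Case 2: $R$ is artinian.} Here submodules cannot be made small, so we show instead that all powers of $Q_b$ are cyclic. As the maps $p(b)$ are bijective, $Q$ is a module over the simple ring $A=R\otimes_KK(t)$. As an $R$-module, $A$ is free of infinite rank and has infinite length, whereas $Q$ has finite length.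

We claim that every $A$-module $W$ of finite length over $R$ is cyclic, and argue by induction on its length over $A$. Let $W\ne0$, let $W'\subseteq W$ be a simple $A$-submodule, and let $w\in W$ generate $W$ modulo $W'$. The right ideal $J=\{\alpha\in A:w\alpha=0\}$ is nonzero, because $A/J\cong wA$ has finite length over $R$. So the two-sided ideal $AJ$ is $A$, and $W'J=W'AJ=W'\neq0$. Choose $x\in W'$ with $xJ\ne0$; then $xJ=W'$ by simplicity. Now $(w+x)J=xJ=W'$, so $(w+x)A$ contains $W'$, then $w$, and hence equals $W$.

Let $N\ge1$ and $Q^N=wA$. Every element of $A$ has the form $\beta p^{-1}$ with $\beta\in R[t]$ and $0\ne p\in K[t]$. Writing finitely many generators of $Q^N$ over $R$ as $w\beta_lp^{-1}$ with a common denominator $p$, we get $Q^N=(wR[t])p^{-1}$, hence $Q^N=Q^Np=wR[t]$. So $(Q_b)^N$ is a quotient of $R[t]$, and $N\dim_\rho(Q_b)\le1$ for all $N$.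
\end{proof}

\subsection{Primary pairs}
Fix a monic irreducible $q\in K[t]$ of degree $d$, and let $L=K[t]/(q)$. We first treat pairs killed by $q$. The passage to a power $Q^c$ is needed only for artinian $R$; for $R=\mathbb H$ and $q=t^2+1$ we saw the case $c=2$ in Section~\ref{subsec:H}.

\begin{lemma}\label{lem:primary1}
There is an integer $c\ge1$, depending only on $R$ and $q$, such that for each pair $(Q,b)$ with $q(b)=0$ there are a f.g.\ projective $R$-module $I$ and an isomorphism of $R[t]$-modules $(Q_b)^c\cong I\otimes_KL$.
\end{lemma}

\begin{proof}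
\emph{Case 1: $R$ is artinian.} The ring $R\otimes_KL=R[t]/(q)$ is simple, and it is right artinian because it is f.g.\ as an $R$-module. So it has a unique simple module $\Sigma$, and every f.g.\ module is a power of $\Sigma$. Let $W$ be a simple $R$-module, which is projective, and let $W\otimes_KL\cong\Sigma^c$ with $c\ge1$. If $Q_b\cong\Sigma^r$, then $(Q_b)^c\cong\Sigma^{rc}\cong W^r\otimes_KL$.

\emph{Case 2: $R$ is not artinian.} We show that $c=1$ works. Since $q(b)=0$, each f.g.\ $I\subseteq Q$ gives an $R[t]$-homomorphism $I\otimes_KL\to Q_b$ with $x\otimes t^i\mapsto b^ix$. As $1,t,\dots,t^{d-1}$ is a basis of $L$, this map is injective if and only if $I$ is $d$-independent, that is, $\operatorname{rk}(\sum_{i<d}b^iI)\ge d\operatorname{rk}(I)$. The zero module is $d$-independent. For a nonempty chain $(I_\alpha)$ of $d$-independent submodules with upper bound $\widehat I$ as in Lemma~\ref{lem:sup}(c), we have $\operatorname{rk}(\sum_{i<d}b^i\widehat I)\ge d\sup\operatorname{rk}(I_\alpha)=d\operatorname{rk}(\widehat I)$. Let $I$ be a maximal $d$-independent submodule and $V=\sum_{i<d}b^iI$, the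 image of $I\otimes_KL$, which is $b$-invariant.

Suppose $V\ne Q$. If $0\ne p\in K[t]$ has degree less than $d$, then $up+vq=1$ for some $u,v\in K[t]$, so $p(\bar b)$ is invertible on $Q/V$. Lemma~\ref{lem:indep} gives a nonzero $d$-independent $\bar I\subseteq Q/V$; let $J\cong\bar I$ be its preimage in a complement of $V$. If $\sum_{i<d}b^i(x_i+y_i)=0$ with $x_i\in I$, $y_i\in J$, then reduction modulo $V$ gives $y_i=0$ for all $i$, and then $x_i=0$. So $I\oplus J$ is $d$-independent, contrary to maximality. Hence $V=Q$ and $I\otimes_KL\cong Q_b$.
\end{proof}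

Next comes the analog of the Jordan form. To count the blocks of size $j$ of a nilpotent operator $N$ on $T$, one uses the filtration $H_j=\ker N^j+NT$ of $T$: for the single block $T=K[t]/(q^l)$, $N=q$, it equals $NT$ for $j<l$ and $T$ for $j\ge l$. So $H_j/H_{j-1}$ collects the generators of the blocks of size $j$.

\begin{lemma}\label{lem:primary}
Let $(T,a)$ be a pair with $q(a)^k=0$, $k\ge1$, and let $c$ be as in Lemma~\ref{lem:primary1}. There are f.g.\ projective $R$-modules $E_1,\dots,E_k$ with $(T_a)^c\cong\bigoplus_{j=1}^kE_j\otimes_KK[t]/(q^j)$. Consequently, for every $\rho\in\mathbb P(R[t])$,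
\[
\dim_\rho(T_a)=\frac1c\sum_{j=1}^k\operatorname{rk}(E_j)\bigl(1-\rho(q^j)\bigr),
\]
which depends only on $(T,a)$ and the restriction of $\rho$ to $K[t]$.
\end{lemma}

\begin{proof}
The formula follows from the isomorphism by Lemma~\ref{lem:est}(c), and the $E_j$ are chosen without reference to $\rho$.

Let $N=q(a)$ and $H_j=\ker N^j+NT$ for $0\le j\le k$. These are f.g.\ $a$-invariant submodules with $NT=H_0\subseteq H_1\subseteq\dots\subseteq H_k=T$, and $q(a)$ kills $H_j/H_{j-1}$ for $j\geq1$ because $NT\subseteq H_{j-1}$. By Lemma~\ref{lem:primary1}, $(H_j/H_{j-1})^c\cong E_j\otimes_KL$. Replace $(T,a)$ by the direct sum of $c$ copies; this replaces $H_j$ by $H_j^c$, so now $H_j/H_{j-1}\cong E_j\otimes_KL$ as $R[t]$-modules, and we must show $T_a\cong\bigoplus_jE_j\otimes_KK[t]/(q^j)$.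

The map $\ker N^j\to H_j/H_{j-1}$ is onto, again because $NT\subseteq H_{j-1}$. Since $E_j$ is projective, the inclusion $E_j=E_j\otimes1\subseteq H_j/H_{j-1}$ lifts to an $R$-homomorphism $\lambda_j\colon E_j\to\ker N^j$. As $q(a)^j$ kills its image, $\lambda_j$ extends to an $R[t]$-homomorphism
\[
\Lambda_j\colon E_j\otimes_KK[t]/(q^j)\to T_a,\qquad x\otimes g\mapsto g(a)\lambda_j(x).
\]
Let $\Lambda$ be the sum of the $\Lambda_j$ and $Y$ its image. Since $E_j\otimes1$ generates $E_j\otimes_KL$ over $R[t]$, we have $H_j\subseteq Y+H_{j-1}$ for all $j$, so $T=Y+H_0=Y+NT$. As $NY\subseteq Y$, iteration gives $T=Y+N^kT=Y$. Thus $\Lambda$ is onto.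

To see that $\Lambda$ is injective, we compare ranks over $R$. We have $H_j=\{x\in T:N^jx\in N^{j+1}T\}$, since $N^jx=N^{j+1}y$ means $x-Ny\in\ker N^j$. So $N^j$ induces an isomorphism $T/H_j\cong N^jT/N^{j+1}T$. With $h_i=\operatorname{rk}(H_i/H_{i-1})=d\operatorname{rk}(E_i)$ we get
\[
\operatorname{rk}(T)=\sum_{j=0}^{k-1}\operatorname{rk}(N^jT/N^{j+1}T)=\sum_{j=0}^{k-1}\ \sum_{i=j+1}^kh_i=\sum_{i=1}^kih_i=\sum_{i=1}^kid\operatorname{rk}(E_i),
\]
which is the rank of the source of $\Lambda$. By Lemma~\ref{lem:proj}(d), $\Lambda$ is an isomorphism.
\end{proof}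

\subsection{Arbitrary pairs}
The $K[t]$-torsion submodule $\bigcup_{p\neq0}\ker p(a)$ of a pair need not be f.g., and no single polynomial needs to kill it. We replace it by its supremum $T$, check that the quotient by $T$ is torsion-free, and approximate $T$ from inside.

\begin{proposition}\label{prop:pairs}
If $\rho,\rho'\in\mathbb P(R[t])$ agree on $K[t]$, then $\dim_\rho(P_a)=\dim_{\rho'}(P_a)$ for every pair $(P,a)$.
\end{proposition}

\begin{proof}
Suppose first that $p(a)=0$ for some $0\ne p\in K[t]$. If $p$ is constant, then $P=0$. Otherwise let $p=u\prod_iq_i^{e_i}$ with $u\in K^\times$ and distinct monic irreducible $q_i$. The primitive idempotents of $K[t]/(p)\cong\prod_iK[t]/(q_i^{e_i})$ act on $P$ as $R$-endomorphisms commuting with $a$ and decompose $P$ into f.g.\ $a$-invariant summands, the $i$-th of which is killed by $q_i(a)^{e_i}$. Apply Lemma~\ref{lem:primary} to each summand.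

In general, the modules $\ker p(a)$ with $0\ne p\in K[t]$ form a directed family, because $\ker p(a)+\ker p'(a)\subseteq\ker(pp')(a)$. By Lemma~\ref{lem:sup}(c) there is an increasing sequence $T_k=\ker p_k(a)$ such that $T=\bigvee T_k$ contains all $\ker p(a)$, and $\operatorname{rk}(T/T_k)\to0$. By Lemma~\ref{lem:sup}(b), $T$ is $a$-invariant.

We show that $p(a)$ is injective on $P/T$ for $p\ne0$. Let $X=p(a)^{-1}(T)\supseteq T$ and $X_k=p(a)^{-1}(T_k)=\ker(p_kp)(a)\subseteq T$. The map $p(a)$ sends $X$ onto $p(a)P\cap T$ and $X_k$ onto $p(a)P\cap T_k$, in both cases with kernel $\ker p(a)$. The quotient $(p(a)P\cap T)/(p(a)P\cap T_k)$ embeds in $T/T_k$. Hence $\operatorname{rk}(X)\le\operatorname{rk}(X_k)+\operatorname{rk}(T/T_k)\le\operatorname{rk}(T)+\operatorname{rk}(T/T_k)$ for all $k$. So $\operatorname{rk}(X)\le\operatorname{rk}(T)$, and $X=T$ by Lemma~\ref{lem:proj}(b).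

By Lemma~\ref{lem:tf}, $\dim_\rho((P/T)_a)=0$. Lemma~\ref{lem:est}(a), applied to $T_k\subseteq P$, to $T\subseteq P$ and to $T_k\subseteq T$, together with \eqref{eq:pairdim} for $T/T_k$, gives
\[
\dim_\rho((T_k)_a)\le\dim_\rho(P_a)\le\dim_\rho(T_a)\le\dim_\rho((T_k)_a)+\operatorname{rk}(T/T_k).
\]
So $\dim_\rho(P_a)=\lim_k\dim_\rho((T_k)_a)$, and the same holds for $\rho'$. Since $p_k(a)$ kills $T_k$, the two limits agree by the first case.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
An extension exists by Proposition~\ref{prop:exist}. Two extensions of the same $\rho_0$ give the same dimension to every module $X_a$ by Proposition~\ref{prop:pairs}, so they are equal by Proposition~\ref{prop:reduce}.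
\end{proof}

\section{Proof of Theorem~\ref{thm:compl}}\label{sec:compl}

\subsection{The space $\mathbb P(R[t])$}
Restriction $\mathbb P(R[t])\to\mathbb P(K[t])$ is affine and continuous, and it is bijective by Theorem~\ref{thm:main}. A continuous bijection of compact Hausdorff spaces is a homeomorphism. If $\rho\in\mathbb P(R[t])$ has restriction \eqref{eq:decomp}, then $\rho$ and $w_\infty\widetilde\rho_\infty+\sum w_{q,j}\widetilde\rho_{q,j}$ extend the same function, so they are equal; and the weights in any such expression for $\rho$ are determined by restricting to $K[t]$ and applying Proposition~\ref{prop:Kt}. This proves (a). Since $\rho_{t,n}\to\rho_\infty$, it also follows that the cluster point in the proof of Proposition~\ref{prop:exist} is, for $S=R$ and $K=Z(R)$, a limit: $\widetilde\rho_\infty=\lim_n\widetilde\rho_{t,n}$.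

\subsection{Localizations of quotients of $K[t]$}
Let $B=\Sigma^{-1}(K[t]/(f))\neq0$, where $f=0$ is allowed and $\Sigma$ is a multiplicative set containing $1$, and let $\Sigma'\subseteq K[t]$ be the preimage of $\Sigma$. Then $R\otimes_KB$ is the localization of $R[t]/(f)$ at the central set $\Sigma$. We claim that pullback along $R[t]\to R\otimes_KB$, $M\mapsto\overline M$, is a bijection from $\mathbb P(R\otimes_KB)$ onto
\[
\mathbb P_{f,\Sigma}(R[t])=\{\rho\in\mathbb P(R[t]):\rho(f)=0\text{ and }\rho(s)=1\text{ for all }s\in\Sigma'\}.
\]
The pullback of a rank function lies in this set, because $\overline f=0$ and each $\overline s$ is a unit. Every matrix over $R\otimes_KB$ has the form $\overline s^{\,-1}\overline M$ with $s\in\Sigma'$ and $M$ over $R[t]$, and it has the same rank as $\overline M$; so pullback is injective.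

Let $\rho\in\mathbb P_{f,\Sigma}(R[t])$. By Lemma~\ref{lem:basic}(e), $\rho(M)$ depends only on $M$ modulo $f$, and $\rho(sM)=\rho(M)$ for $s\in\Sigma'$. If $\overline s^{\,-1}\overline M=\overline{s'}^{\,-1}\overline{M'}$, there is $s''\in\Sigma'$ such that $s''s'M-s''sM'$ is divisible by $f$, and then $\rho(M)=\rho(s''s'M)=\rho(s''sM')=\rho(M')$. So $\overline\rho(\overline s^{\,-1}\overline M)=\rho(M)$ is well defined. Axiom (S1) is immediate; (S2) holds because $\overline s_1^{\,-1}\overline M_1\cdot\overline s_2^{\,-1}\overline M_2=\overline{s_1s_2}^{\,-1}\,\overline{M_1M_2}$; and (S3), (S4) follow by writing all blocks with a common denominator. The pullback of $\overline\rho$ is $\rho$, which proves the claim.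

The same argument with $K$ in place of $R$ identifies $\mathbb P(B)$ with $\mathbb P_{f,\Sigma}(K[t])$, compatibly with restriction. The defining conditions involve only elements of $K[t]$, so the bijection of Theorem~\ref{thm:main} restricts to a bijection $\mathbb P_{f,\Sigma}(R[t])\to\mathbb P_{f,\Sigma}(K[t])$. Hence restriction $\mathbb P(R\otimes_KB)\to\mathbb P(B)$ is bijective. For $B=K(t)$ the target is a single point by Lemma~\ref{lem:basic}(f). This proves (b).

\subsection{Dense subrings}
An element of $K_0$ commutes with the dense subring $R_0$, hence with $R$ by continuity of multiplication. So $K_0\subseteq K$. Let $\mathbb P_{\operatorname{rk}}(R_0[t])$ be the set of rank functions on $R_0[t]$ that agree with $\operatorname{rk}$ on $R_0$.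

\begin{lemma}\label{lem:dense}
Restriction is a bijection $\mathbb P(R[t])\to\mathbb P_{\operatorname{rk}}(R_0[t])$.
\end{lemma}

\begin{proof}
Let $\rho\in\mathbb P(R[t])$. It restricts to $\operatorname{rk}$ on $R$, so its restriction to $R_0[t]$ lies in $\mathbb P_{\operatorname{rk}}(R_0[t])$, and for matrices $M=\sum M_it^i$, $M'=\sum M_i't^i$ of the same size
\begin{equation}\label{eq:lip}
|\rho(M)-\rho(M')|\le\rho(M-M')\le\sum_i\rho\bigl((M_i-M_i')t^i\bigr)\le\sum_i\operatorname{rk}(M_i-M_i').
\end{equation}
Matrices over $R_0$ are dense in matrices over $R$ by Lemma~\ref{lem:basic}(b), so $\rho$ is determined by its restriction to $R_0[t]$. Conversely, let $\rho\in\mathbb P_{\operatorname{rk}}(R_0[t])$; then \eqref{eq:lip} holds for matrices over $R_0[t]$. Given $M$ over $R[t]$, choose matrices $M^{(k)}$ over $R_0[t]$ of bounded degree whose coefficients converge to those of $M$. By \eqref{eq:lip}, $\rho(M^{(k)})$ converges, and the limit does not depend on the approximating sequence. This defines an extension of $\rho$ to matrices over $R[t]$. Products and block matrices of approximating sequences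 are approximating sequences for the products and block matrices, so the axioms pass to the limit.
\end{proof}

Let $\rho_0\in\mathbb P(K_0[t])$. Proposition~\ref{prop:exist}, applied to the central subfield $K_0$ of $R$, extends $\rho_0$ to $R[t]$, and the restriction to $R_0[t]$ is an extension in $\mathbb P_{\operatorname{rk}}(R_0[t])$. If $K_0=K$, it is the only one, by Lemma~\ref{lem:dense} and Theorem~\ref{thm:main}.

Now let $z\in K\setminus K_0$. It suffices to find two distinct elements of $\mathbb P(K[t])$ with the same restriction to $K_0[t]$: their extensions to $R[t]$ are distinct, and by Lemma~\ref{lem:dense} they restrict to distinct elements of $\mathbb P_{\operatorname{rk}}(R_0[t])$ extending the same function on $K_0[t]$. One of the two is always $\rho_{t-z,1}$, the pullback of the rank of $K$ along $t\mapsto z$, which takes the value $0$ at $t-z$.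
\begin{itemize}
\item Let $z$ be transcendental over $K_0$. Take $\rho_\infty$, with value $1$ at $t-z$. On $K_0[t]$ both functions are pulled back from a field along an injective homomorphism. Such a homomorphism factors through $K_0(t)$, which has only one rank function, so the restrictions agree.
\item Let $z$ be algebraic over $K_0$ with minimal polynomial $g$, so $\deg g\ge2$. If $g$ has a monic irreducible factor $r\ne t-z$ in $K[t]$, take $\rho_{r,1}$, with value $1$ at $t-z$. Otherwise $g=(t-z)^m$ with $m\ge2$; take $\rho_{t-z,2}$, with value $\frac12$ at $t-z$. In both cases the two functions vanish at $g$, so by Lemma~\ref{lem:basic}(e),(f) their restrictions to $K_0[t]$ are the pullback of the rank of the field $K_0[t]/(g)$.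
\end{itemize}
This proves (c).

\subsection{A non-complete example}
Part (c) suggests how uniqueness can fail: the center may grow under completion. We construct a ring with center $\mathbb R$ whose completion contains a central square root of $-1$, so that the two evaluations $t\mapsto\pm i$ from the introduction reappear.

Let $m_k=2^{k+2}$, $S_0=\mathbb C$ and $S_{k+1}=M_{m_k}(S_k)$, so each $S_k$ is a full matrix ring over $\mathbb C$. Let $S_k\to S_{k+1}$ be the injective ring homomorphism $x\mapsto\operatorname{diag}(x,\dots,x,\bar x)$, where $\bar x$ is the entrywise complex conjugate, and let $S=\varinjlim S_k$. A direct limit of simple regular rings along injective maps is simple and regular, since both properties are tested on finitely many elements at a time. By Lemma~\ref{lem:basic}(f),(g), the normalized rank is the only rank function on $S_k$. Hence the maps $S_k\to S_{k+1}$ preserve it, and $S$ has a unique rank function $\operatorname{rk}$, which is faithful. If $\zeta\in Z(S)$ lies in $S_k$, it is a scalar $\lambda\in\mathbb C$ there, and its image $\operatorname{diag}(\lambda,\dots,\lambda,\bar\lambda)$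 must be scalar in $S_{k+1}$, so $\lambda\in\mathbb R$. Conversely, real scalars map to real scalars. Thus $Z(S)=\mathbb R$.

Let $\widehat S$ be the metric completion of $S$. Addition and multiplication are uniformly continuous, and $\operatorname{rk}$ is uniformly continuous in the entries of a matrix by Lemma~\ref{lem:basic}(b). So $\widehat S$ is a ring and $\operatorname{rk}$ extends by continuity to a rank function on it. Let $\iota_k=i\cdot1\in S_k$. In $S_{k+1}$ we have $\iota_{k+1}-\iota_k=\operatorname{diag}(0,\dots,0,2i)$, of rank $1/m_k=2^{-k-2}$. So $\iota_k$ converges to some $z\in\widehat S$ with $z^2=-1$ and $\operatorname{rk}(z-\iota_k)\le\sum_{l\ge k}2^{-l-2}=2^{-k-1}$. Since $\iota_k$ commutes with $S_l$ for $k\ge l$, the element $z$ commutes with $S$. Let $\rho_+,\rho_-\in\mathbb P(S[t])$ be the pullbacks of $\operatorname{rk}$ along the homomorphisms $S[t]\to\widehat S$ that are the inclusion on $S$ and send $t$ to $z$ and to $-z$. Both vanish at $t^2+1$, so on $\mathbb R[t]$ both are the pullback of the rank of the field $\mathbb R[t]/(t^2+1)$. But $2z$ is a unit, and therefore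
\[
\rho_+(t-\iota_1)=\operatorname{rk}(z-\iota_1)\le\tfrac14,\qquad
\rho_-(t-\iota_1)=\operatorname{rk}\bigl(-2z+(z-\iota_1)\bigr)\ge1-\tfrac14=\tfrac34 .
\]
So $\rho_+\ne\rho_-$ are two extensions to $S[t]$ of the same rank function on $Z(S)[t]$. This proves (d) and completes the proof of Theorem~\ref{thm:compl}.

\begin{thebibliography}{1}

\bibitem{JL}
Andrei Jaikin-Zapirain and Diego L\'opez-\'Alvarez,
\emph{On the space of Sylvester matrix rank functions},
arXiv:2012.15844 (2020).

\end{thebibliography}
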